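
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The number of dominating sets of a graph and of its complement: the maximum of the sum}


\begin{abstract}
Let $\partial(G)$ be the number of dominating sets of a graph $G$. We prove that among all graphs on $n$ vertices the balanced complete bipartite graph maximizes $\partial(G)+\partial(\overline G)$. This settles a conjecture that we take from a paper of Keough and Shane. For $n\ge 4$ this graph and its complement are the only maximizers, while for $n\le 3$ all graphs give the same value. The proof deletes one vertex at a time. It shows that every graph on at least two vertices has a vertex whose deletion lowers the number of non-dominating sets, counted in $G$ and in $\overline G$ together, by at least the amount that the conjecture predicts.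
\end{abstract}

\section{The problem}

All graphs are finite and simple. A set $S$ of vertices of a graph $G$ is \emph{dominating} if every vertex of $G$ is in $S$ or has a neighbor in $S$. Let $\partial(G)$ be the number of dominating sets of $G$, and let $\overline G$ be the complement of $G$. Adding edges to $G$ never lowers $\partial(G)$ and never raises $\partial(\overline G)$, so it is natural to ask how large and how small the sum $\partial(G)+\partial(\overline G)$ can be when the number $n$ of vertices is fixed.

The lower bound is due to Wagner: $\partial(G)+\partial(\overline G)\ge 2^n$. The argument is short. If $S$ is not dominating in $G$, some vertex $v\notin S$ has no neighbor in $S$. Then $v$ is adjacent in $\overline G$ to every vertex of $S$, so $V(G)\setminus S$, which contains $v$, dominates $\overline G$. Different sets $S$ give different sets $V(G)\setminus S$, hence $\partial(\overline G)\ge 2^n-\partial(G)$. Equality holds for the complete graph, where every nonempty set dominates $G$ and only the full vertex set dominates $\overline G$.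

This paper concerns the upper bound. It is known that a graph maximizing the sum has minimum degree at least $\lfloor n/2\rfloor-2$ and maximum degree at most $\lceil n/2\rceil+1$ (we shall not use this). The conjecture, which we take from \cite{KS}, is that the maximum is attained by $K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$. We prove this and determine all maximizers.

\begin{theorem}\label{thm:max}
For every $n\ge1$ and every graph $G$ on $n$ vertices,
\[
\partial(G)+\partial(\overline G)\le 2^{n+1}-2^{\lfloor n/2\rfloor+1}-2^{\lceil n/2\rceil+1}+4
=\partial\bigl(K_{\lfloor n/2\rfloor,\lceil n/2\rceil}\bigr)+\partial\bigl(\overline{K_{\lfloor n/2\rfloor,\lceil n/2\rceil}}\bigr).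
\]
\end{theorem}

\begin{theorem}\label{thm:unique}
For $n\ge 4$, equality holds in Theorem~\ref{thm:max} if and only if $G$ or $\overline G$ is isomorphic to $K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$. For $n\le3$, equality holds for every graph.
\end{theorem}

\paragraph{Why this graph.}
Count the non-dominating sets instead. A set fails to dominate $G$ exactly when it misses some vertex and all its neighbors, that is, when it is contained in the $\overline G$-neighborhood of some vertex. Likewise, it fails to dominate $\overline G$ exactly when it is contained in the $G$-neighborhood of some vertex. We therefore want few sets that lie inside neighborhoods, counted in $G$ and in $\overline G$ and added up. A vertex of degree $d$ alone accounts for $2^d$ such sets in one count and $2^{n-1-d}$ in the other, so degrees should be close to $n/2$. After that, the neighborhoods should overlap as much as possible. In $K_{a,b}$ with sides $A,B$ there are only two neighborhoods, $A$ and $B$. In its complement there are many, namely the sets $A\setminus\{x\}$ and $B\setminus\{x\}$; but together they cover only the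 proper subsets of $A$ and of $B$, slightly fewer sets than the two neighborhoods $A$ and $B$ themselves. The difficulty is to prove that no other arrangement is cheaper, since unions of down-sets are hard to count globally. Our proof only counts them locally, around one well-chosen vertex.

\section{Counting non-dominating sets by deleting a vertex}

\paragraph{Notation.}
Let $G$ be a graph on the vertex set $V$, $|V|=n$. We write $N(v)$ for the (open) neighborhood of $v$ and $\overline N(v)=V\setminus(N(v)\cup\{v\})$ for its neighborhood in $\overline G$. We put $d(v)=|N(v)|$ and $\overline d(v)=|\overline N(v)|$, so that $d(v)+\overline d(v)=n-1$. We write $X+x$ and $X-x$ for $X\cup\{x\}$ and $X\setminus\{x\}$, and $2^X$ for the family of all subsets of $X$. ``Neighbor'' and ``adjacent'' refer to $G$ unless $\overline G$ is named; a \emph{non-neighbor} of $v$ is an element of $\overline N(v)$.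

As explained above, the sets that do not dominate $\overline G$ and those that do not dominate $G$ form, respectively, the families
\[
\mathcal N(G)=\bigcup_{v\in V}2^{N(v)},\qquad \overline{\mathcal N}(G)=\bigcup_{v\in V}2^{\overline N(v)} .
\]
Put $g(G)=|\mathcal N(G)|+|\overline{\mathcal N}(G)|$. Then
\[
\partial(G)+\partial(\overline G)=2^{n+1}-g(G),\qquad g(\overline G)=g(G),
\]
and we must \emph{minimize} $g$.

For $K_{a,b}$ with sides $A,B$ and $a,b\ge1$, we have $\mathcal N=2^A\cup2^B$, which has $2^a+2^b-1$ members. The family $\overline{\mathcal N}$ consists of the proper subsets of $A$ and of $B$; it has $(2^a-1)+(2^b-1)-1=2^a+2^b-3$ members. Hence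
\begin{equation}\label{eq:gKab}
g(K_{a,b})=2^{a+1}+2^{b+1}-4 .
\end{equation}
Put
\[
f(n)=2^{\lfloor n/2\rfloor+1}+2^{\lceil n/2\rceil+1}-4 .
\]
Then $g(K_{\lfloor n/2\rfloor,\lceil n/2\rceil})=f(n)$ for all $n\ge1$ (for $n=1$, the one-vertex graph has $\mathcal N=\overline{\mathcal N}=\{\emptyset\}$, and $f(1)=2$). This gives the equality in Theorem~\ref{thm:max}, and the inequality there is
\[
g(G)\ge f(n)\qquad\text{for every graph $G$ on $n$ vertices.}
\]
Call $G$ \emph{balanced} if $G$ or $\overline G$ is isomorphic to $K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$. Balanced graphs satisfy $g(G)=f(n)$.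

\paragraph{At most three vertices.}
Every graph on one or two vertices is balanced. On three vertices the only unbalanced graphs are $K_3$ and its complement, and $g(K_3)=7+1=8=f(3)$. So $g(G)=f(n)$ for every graph on $n\le3$ vertices.

\paragraph{Deletion.}
Let $n\ge2$ and fix $v\in V$. We compare $\mathcal N(G)$ with $\mathcal N(G-v)$. A set $S$ containing $v$ lies in $N(p)$ only if $p$ is a neighbor of $v$, so the members of $\mathcal N(G)$ that contain $v$ correspond, by removing $v$, to the members of
\[
\mathcal A_v=\bigcup_{p\in N(v)}2^{N(p)-v}.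
\]
A set $S$ not containing $v$ is in $\mathcal N(G)$ if and only if it is in $\mathcal N(G-v)$ or is contained in $N(v)$. Let $\nu_v$ be the number of sets $S\subseteq N(v)$ that are contained in no $N(u)$ with $u\ne v$. Then $|\mathcal N(G)|=|\mathcal N(G-v)|+|\mathcal A_v|+\nu_v$. In the same way, let
\[
\mathcal B_v=\bigcup_{q\in\overline N(v)}2^{\overline N(q)-v},
\]
and let $\overline\nu_v$ be the number of sets $S\subseteq\overline N(v)$ contained in no $\overline N(u)$ with $u\ne v$. With
\[
h(v)=|\mathcal A_v|+|\mathcal B_v|+\nu_v+\overline\nu_v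
\]
we obtain
\begin{equation}\label{eq:deletion}
g(G)=g(G-v)+h(v).
\end{equation}
Passing to $\overline G$ interchanges $\mathcal A_v$ with $\mathcal B_v$ and $\nu_v$ with $\overline\nu_v$, and leaves $h(v)$ unchanged. So every statement below may be complemented.

Let $\delta_n=f(n)-f(n-1)$. From the definition of $f$,
\[
\delta_{2k}=2^k,\qquad \delta_{2k+1}=2^{k+1}.
\]
The whole of Theorem~\ref{thm:max} reduces to the following local statement.

\begin{proposition}\label{prop:local}
Every graph on $n\ge2$ vertices has a vertex $v$ with $h(v)\ge\delta_n$.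
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:max} from Proposition~\ref{prop:local}]
We show $g(G)\ge f(n)$ by induction on $n$; for $n=1$ both sides equal $2$. For $n\ge2$ choose $v$ as in Proposition~\ref{prop:local}. By \eqref{eq:deletion} and induction, $g(G)\ge f(n-1)+\delta_n=f(n)$.
\end{proof}

For $n=2,3$ the proposition holds with any vertex $v$, by \eqref{eq:deletion}, because all graphs on at most three vertices have $g=f$. It also holds when $G$ is balanced. Indeed, if $G=K_{\lfloor n/2\rfloor,\lceil n/2\rceil}$ and $v$ is a vertex of a side of size $\lceil n/2\rceil$, then $G-v$ is balanced too, and $h(v)=f(n)-f(n-1)=\delta_n$.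

Let us call a graph on $n\ge4$ vertices \emph{deficient} if $h(v)<\delta_n$ for \emph{every} vertex $v$. We must show that there are no deficient graphs. A graph is deficient if and only if its complement is, and balanced graphs are not deficient. The strategy is to show that deficiency forces so much structure that the graph is balanced or some $h(v)$ is at least $\delta_n$ after all.

\section{Four vertices, by hand}\label{sec:four}

The case $n=4$ illustrates two of the ideas, namely that large degrees and mixed degrees make $h$ large. It will also be the base of the uniqueness proof. Recall that every graph on three vertices has $g=8$; moreover, $f(4)=12$ and $\delta_4=4$.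

\begin{lemma}\label{lem:four}
Every unbalanced graph $G$ on four vertices has a vertex $v$ with $h(v)\ge5$. Hence $g(G)\ge13>f(4)$.
\end{lemma}

\begin{proof}
\emph{Large degrees are expensive.} Suppose some vertex $p$ has degree $3$. For every $v\ne p$, the set $N(p)-v$ has two elements, so $|\mathcal A_v|\ge4$. If some $v\ne p$ has a non-neighbor, then $\emptyset\in\mathcal B_v$ and $h(v)\ge5$ for this $v$. Otherwise $G=K_4$; then, for any $v$, the sets $N(u)-v$ with $u\neq v$ are all the $2$-subsets of $V-v$, and $|\mathcal A_v|=7$. If some vertex has degree $0$, pass to $\overline G$.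

\emph{Mixed degrees are expensive.} Now all degrees are $1$ or $2$. If all are $2$, then $G=C_4=K_{2,2}$; if all are $1$, then $\overline G=C_4$. Both are excluded. Otherwise, the number of vertices of degree $1$ being even, there are two vertices of degree $1$ and two of degree $2$. A graph of maximum degree $2$ without isolated vertices is a disjoint union of paths and cycles; with only two vertices of degree $2$ there is no cycle, and with two endpoints there is one path. So $G$ is a path $1\,2\,3\,4$. The end $v=1$ has the neighbor $2$ of the \emph{larger} degree, with $N(2)-1=\{3\}$, so $|\mathcal A_1|\ge2$. It has the non-neighbor $4$ of the \emph{smaller} degree, with $\overline N(4)-1=\{2\}$, so $|\mathcal B_1|\ge2$. Finally, $\overline N(1)=\{3,4\}$ is contained in none of $\overline N(2)=\{4\}$, $\overline N(3)=\{1\}$, $\overline N(4)=\{1,2\}$, so $\overline\nu_1\ge1$. Thus $h(1)\ge5$.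

In all cases $g(G)=g(G-v)+h(v)\ge8+5=13$ by \eqref{eq:deletion}.
\end{proof}

In general, there will also be regular graphs that are not balanced. There a third idea enters: neighbors of $v$ with \emph{different} neighborhoods make $\mathcal A_v$ large. The next section measures by how much.

\section{Unions of down-sets}

From now on we use constantly that
\begin{equation}\label{eq:basic}
|\mathcal A_v|\ge 2^{d(p)-1}\ \text{ for } p\in N(v),\qquad
|\mathcal B_v|\ge 2^{\overline d(q)-1}\ \text{ for } q\in\overline N(v),
\end{equation}
because $|N(p)-v|=d(p)-1$ and $|\overline N(q)-v|=\overline d(q)-1$. If $p,p'\in N(v)$ have different neighborhoods, then $N(p)-v\ne N(p')-v$, since both neighborhoods contain $v$. So we need lower bounds for the union of the families $2^X$ over several sets $X$ of the same size $m$. The natural threshold is $2^{m+1}$: fewer than $2^{m+1}$ sets can arise only if the $m$-sets $X$ are packed into an $(m+1)$-set, or if there are just two of them.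

\begin{lemma}\label{lem:downsets}
Let $X_1,\dots,X_t$ be distinct sets of size $m$, where $m\ge1$ and $t\ge2$, and let $U=2^{X_1}\cup\dots\cup2^{X_t}$.
\begin{enumerate}
\item[(a)] $|U|\ge2^{m+1}-2^{m-1}=3\cdot2^{m-1}$.
\item[(b)] If $|U|<2^{m+1}$, then either all $X_i$ lie in one set of size $m+1$, and $|U|=2^{m+1}-2^{m+1-t}$; or $t=2$, $|X_1\cap X_2|\le m-2$, and $|U|=2^{m+1}-2^{|X_1\cap X_2|}$.
\item[(c)] If $|U|<2^{m+1}-2^{m-2}$, then $t=2$ and $|X_1\cap X_2|=m-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $|2^{X_1}\cup2^{X_2}|=2^{m+1}-2^{|X_1\cap X_2|}$ and $|X_1\cap X_2|\le m-1$. This proves (a).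

(b) Suppose that all $X_i$ lie in a set $Y$ of size $m+1$. Then $X_i=Y-y_i$ with distinct $y_i$, and $U$ consists of the subsets of $Y$ missing at least one of $y_1,\dots,y_t$; so $|U|=2^{m+1}-2^{m+1-t}$. Suppose from now on that there is no such $Y$. If $t=2$, then $|X_1\cup X_2|\ge m+2$, so $|X_1\cap X_2|\le m-2$, and we are in the second alternative. If $t\ge3$, we show $|U|\ge2^{m+1}$.

First let some pair, say $X_1,X_2$, meet in at most $m-2$ elements. Then $|2^{X_1}\cup2^{X_2}|\ge2^{m+1}-2^{m-2}$. Choose $x\in X_3\setminus X_1$ and $y\in X_3\setminus X_2$ (possibly $x=y$). At least $2^{m-2}$ subsets of $X_3$ contain both $x$ and $y$, and these lie neither in $2^{X_1}$ nor in $2^{X_2}$. So $|U|\ge2^{m+1}$.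

Otherwise all pairs meet in exactly $m-1$ elements. Then $|X_1\cup X_2|=m+1$, so by assumption some $X_i$, say $X_3$, has an element $z\notin X_1\cup X_2$. Since $X_3$ meets $X_1$ and $X_2$ in $m-1$ elements each, $X_3-z=X_1\cap X_2=:K$. Thus $X_1,X_2,X_3$ are obtained from $K$ by adding three different elements. Each subset of $K$, alone or with one of these elements, is in $U$, so $|U|\ge4\cdot2^{m-1}=2^{m+1}$.

(c) In the first alternative of (b), $2^{m+1-t}>2^{m-2}$ forces $t=2$, and two distinct $m$-subsets of an $(m+1)$-set meet in $m-1$ elements. In the second alternative $|U|\ge2^{m+1}-2^{m-2}$, which is excluded.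
\end{proof}

The opposite situation, where all neighbors of $v$ have the same neighborhood, is very rigid.

\begin{lemma}\label{lem:same}
Let $P=N(v)$ be nonempty, and suppose that all vertices of $P$ have the same neighborhood $R$. Then $P\cap R=\emptyset$, and $P\subseteq N(r)$ for every $r\in R$.
\end{lemma}

\begin{proof}
If $x\in P\cap R$, then $x\in R=N(x)$, which is impossible. If $r\in R$, every $p\in P$ has $r\in N(p)$.
\end{proof}

\section{An even number of vertices}

\begin{proposition}\label{prop:even}
There is no deficient graph on $2k$ vertices, $k\ge2$.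
\end{proposition}

\begin{proof}
Let $G$ be deficient, so $h(v)<2^k$ for all $v$; here $d(v)+\overline d(v)=2k-1$.

\emph{Degrees.} If $d(p)\ge k+1$, any $v\in N(p)$ has $|\mathcal A_v|\ge2^k$ by \eqref{eq:basic}, a contradiction. Complementing, $\overline d(p)\ge k+1$ is impossible as well. So every vertex is in
\[
H=\{x:d(x)=k,\ \overline d(x)=k-1\}\quad\text{or in}\quad L=\{x:d(x)=k-1,\ \overline d(x)=k\}.
\]

\emph{Mixed degrees.} If $v$ has a neighbor in $H$ and a non-neighbor in $L$, then \eqref{eq:basic} gives $h(v)\ge2^{k-1}+2^{k-1}=2^k$. So every vertex $v$ satisfies at least one of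
\begin{itemize}
\item type 1: $N(v)\subseteq L$;
\item type 2: $\overline N(v)\subseteq H$, equivalently $L\subseteq N(v)+v$.
\end{itemize}
Suppose that $H$ and $L$ are both nonempty, and let $\ell=|L|$. If $v\in H$, then type 1 says $N(v)\subseteq L$ and type 2 says $L\subseteq N(v)$, where $|N(v)|=k$. If $v\in L$, then type 1 says $N(v)\subseteq L-v$ and type 2 says $L-v\subseteq N(v)$, where $|N(v)|=k-1$. In both cases, type 1 implies $\ell\ge k$ and type 2 implies $\ell\le k$.
\begin{itemize}
\item If $\ell<k$, every vertex is of type 2, that is, adjacent to all other vertices in $L$. So a vertex of $L$ is adjacent to all others, and $2k-1=k-1$, which is impossible.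
\item If $\ell>k$, every vertex is of type 1. So vertices of $H$ are neighbors of nobody, although they have degree $k$.
\item If $\ell=k$, the inclusions above are equalities: $N(v)=L$ for $v\in H$ and $N(v)=L-v$ for $v\in L$. Then for $x\in H$ and $y\in L$ we have $y\in N(x)$ but $x\notin N(y)$, which is impossible.
\end{itemize}

\emph{Regular graphs.} So $G$ is regular, and by complementing we may assume that all degrees are $k$. Take any vertex $v$. Suppose that two neighbors of $v$ have different neighborhoods. Lemma~\ref{lem:downsets}(a) with $m=k-1\ge1$ gives $|\mathcal A_v|\ge3\cdot2^{k-2}$. Moreover, $v$ has a non-neighbor, because $\overline d(v)=k-1\ge1$, so $|\mathcal B_v|\ge2^{k-2}$ by \eqref{eq:basic}. Hence $h(v)\ge2^k$, a contradiction.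

Therefore all vertices of $P=N(v)$ have the same neighborhood $R$, where $|P|=|R|=k$. By Lemma~\ref{lem:same}, $P$ and $R$ are disjoint, so $V=P\cup R$, and each $r\in R$ satisfies $N(r)\supseteq P$, hence $N(r)=P$ because $d(r)=k$. So $G=K_{k,k}$ is balanced, hence not deficient, a contradiction.
\end{proof}

\section{An odd number of vertices}

Let $n=2k+1$ with $k\ge2$. Now $d(v)+\overline d(v)=2k$, and $G$ deficient means $h(v)<2^{k+1}$ for all $v$. The threshold has doubled, while the typical degree is still about $k$, so a neighbor of degree $k$ and a non-neighbor of degree $k$ no longer suffice. This is why the odd case takes more work.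

Let $G$ be deficient on $2k+1$ vertices. If $d(p)\ge k+2$, any $v\in N(p)$ has $|\mathcal A_v|\ge2^{k+1}$, a contradiction; dually $\overline d(p)\le k+1$. So all degrees are $k-1$, $k$ or $k+1$. Suppose that $d(p)=k+1$ and $d(\ell)=k-1$, so $\overline d(\ell)=k+1$. If some neighbor $v$ of $p$ were a non-neighbor of $\ell$, then \eqref{eq:basic} would give $h(v)\ge2^k+2^k$. So $N(p)\subseteq N(\ell)+\ell$, and $k+1\le k$, a contradiction. Hence $G$ does not have both degrees $k+1$ and $k-1$. After complementing if necessary, which exchanges these degrees, one of the following holds: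
\begin{itemize}
\item Case I: $G$ is $k$-regular;
\item Case II: all degrees are $k$ or $k+1$, and $k+1$ occurs.
\end{itemize}

\subsection{Case I: regular graphs}

\begin{proposition}\label{prop:regular}
No $k$-regular graph on $2k+1$ vertices, $k\ge2$, is deficient.
\end{proposition}

The idea is that in a deficient graph, $\mathcal A_v$ or $\mathcal B_v$ has fewer than $2^k$ members. Say $\mathcal A_v$ does. By Lemma~\ref{lem:downsets} the graph around $v$ is then close to $K_{k,k+1}$. But being regular, it differs from $K_{k,k+1}$, and this difference makes $\mathcal B_v$ large.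

\begin{proof}
Let $G$ be a $k$-regular graph on $2k+1$ vertices, and suppose that it is deficient. The sum of degrees $k(2k+1)$ is even, so $k$ is even.

\paragraph{The pentagon.}
If $k=2$, then $G=C_5$. For a vertex $v$ with neighbors $p,p'$, the sets $N(p)-v$ and $N(p')-v$ are two different singletons, so $|\mathcal A_v|=3$. The pair $N(v)$ is contained in no other neighborhood, while its proper subsets are, so $\nu_v=1$. Since $\overline{C_5}\cong C_5$, also $|\mathcal B_v|=3$ and $\overline\nu_v=1$. Thus $h(v)=8=2^{k+1}$, and $C_5$ is not deficient.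

\paragraph{The structure around $v$.}
Let $k\ge4$. Fix a vertex $v$. As $h(v)<2^{k+1}$, one of $|\mathcal A_v|,|\mathcal B_v|$ is less than $2^k$. The complement $\overline G$ is also $k$-regular and deficient, so we may assume
\[
|\mathcal A_v|<2^k .
\]
Put $P=N(v)$, $|P|=k$. Let $t$ be the number of distinct sets among the $(k-1)$-sets $N(p)-v$, $p\in P$.

\smallskip
\emph{Claim 1: $t\ge2$.} Otherwise all vertices of $P$ have the same neighborhood $R$, $|R|=k$. By Lemma~\ref{lem:same}, $P\cap R=\emptyset$ and $N(r)=P$ for each $r\in R$. So there are no edges leaving $P\cup R$, which has $2k$ vertices, and the remaining vertex has degree $0$, a contradiction.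

So Lemma~\ref{lem:downsets}(b) applies with $m=k-1$.

\smallskip
\emph{Claim 2: the sets $N(p)-v$ lie in one $k$-set $Y$.} Otherwise we are in the second alternative: $t=2$, and $P=P_1\sqcup P_2$ with $P_1,P_2\ne\emptyset$, where all vertices of $P_i$ have neighborhood $N_i$ ($i=1,2$) and, as $v\in N_1\cap N_2$, $|N_1\cap N_2|\le k-2$. Each $P_i$ is independent, since no vertex belongs to its own neighborhood.

If there is no edge between $P_1$ and $P_2$, then $N_1$ and $N_2$ are $k$-subsets of the $(k+1)$-set $V\setminus P$, so $|N_1\cap N_2|\ge k-1$, a contradiction.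

If $p_1p_2$ is an edge with $p_i\in P_i$, then $p_2\in N_1$, so $p_2$ is adjacent to all of $P_1$. Thus $P_1\subseteq N_2$, and all edges between $P_1$ and $P_2$ are present. Therefore
\[
N_1=P_2\sqcup\{v\}\sqcup W_1,\qquad N_2=P_1\sqcup\{v\}\sqcup W_2,\qquad W_1,W_2\subseteq\overline N(v),
\]
where $|W_1|=k-1-|P_2|=|P_1|-1$ and $|W_2|=|P_2|-1$. Since $|W_1\cup W_2|\le k-2<k=|\overline N(v)|$, there is $y\in\overline N(v)\setminus(W_1\cup W_2)$. It is non-adjacent to all $k+1$ vertices of $P+v$, so $\overline d(y)\ge k+1$, a contradiction.

\smallskip
Since $t\ge2$, the $k$-set $Y$ of Claim 2 is the union of the sets $N(p)-v$, so $v\notin Y$. Hence for each $p\in P$ there is $y_p\in Y$ with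
\begin{equation}\label{eq:Yp}
N(p)=(Y+v)-y_p,\qquad v\notin Y,\quad |Y|=k,
\end{equation}
and exactly $t\ge2$ different vertices occur among the $y_p$.

\smallskip
\emph{Claim 3: $P\cap Y=\emptyset$.} Let $R=P\cap Y$. If $r\in R$, then $r\in Y\setminus N(r)$, so $y_r=r$. If $p\in P\setminus Y$ and $r\in R$, then $p\notin Y+v\supseteq N(r)$, so $r\in Y\setminus N(p)$, and $y_p=r$. If $|R|=1$, it follows that all $y_p$ are equal, contradicting $t\ge2$. If $|R|\ge2$, no vertex of $P\setminus Y$ can exist, since its $y_p$ would equal two different vertices; so $P=Y$, and $P+v$ spans a complete graph on $k+1$ vertices which, by regularity, is a component. The other $k$ vertices would then have degree $k$ among themselves, which is impossible. So $R=\emptyset$.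

\paragraph{The count.}
By Claim 3 and $2k+1=1+k+k$,
\[
V=\{v\}\sqcup P\sqcup Y,\qquad Y=\overline N(v),
\]
and by \eqref{eq:Yp}, $P$ is independent and each $p\in P$ is adjacent to $v$ and to all of $Y$ except $y_p$. So $G$ looks like $K_{k,k+1}$ with sides $P$ and $Y+v$, from which one edge at each vertex of $P$ was removed; to keep their degrees, the vertices of $Y$ then need edges among themselves. By Lemma~\ref{lem:downsets}(b) with $m=k-1$,
\begin{equation}\label{eq:Acount}
|\mathcal A_v|=2^k-2^{k-t},
\end{equation}
which falls short of $2^k$ by $2^{k-t}$. We show that $|\mathcal B_v|$ exceeds $2^k$ by at least as much.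

For $y\in Y$ let $C_y=\{p\in P:y_p=y\}$ and $c_y=|C_y|$, so $\sum_yc_y=k$, and exactly $t$ vertices $y$ have $c_y\ge1$. Since $y$ has $k-c_y$ neighbors in $P$ and is not adjacent to $v$, it has exactly $c_y$ neighbors in $Y$. For $q\in Y$, the set $X_q=\overline N(q)-v$ is the disjoint union of $C_q$ and a set of $k-1-c_q$ vertices of $Y-q$, and $\mathcal B_v=\bigcup_{q\in Y}2^{X_q}$. Two kinds of members of $\mathcal B_v$ are easy to count.
\begin{itemize}
\item If $c_q=0$, then $X_q=Y-q$. These $k-t$ sets contribute all subsets of $Y$ missing at least one of the vertices with $c_q=0$, that is, $2^k-2^t$ sets (which is $0$ for $t=k$).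
\item If $c_q\ge1$, the subsets of $X_q$ that meet $C_q$ number $2^{k-1}-2^{k-1-c_q}\ge2^{k-2}$. They are not subsets of $Y$. For different $q$ they are different, since their intersections with $P$ are nonempty subsets of the disjoint sets $C_q$. In total they contribute at least $t2^{k-2}$ sets.
\end{itemize}

If $t=k$, the second kind gives at least $k2^{k-2}\ge2^k$ nonempty sets, since $k\ge4$, and $\emptyset\in\mathcal B_v$ is a further set. So $|\mathcal B_v|\ge2^k+1$, and \eqref{eq:Acount} gives $h(v)\ge(2^k-1)+(2^k+1)=2^{k+1}$, a contradiction.

If $2\le t\le k-1$, then $|\mathcal B_v|\ge2^k-2^t+t2^{k-2}$, so by \eqref{eq:Acount}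
\[
h(v)\ge2^{k+1}+\phi(t),\qquad \phi(t)=t2^{k-2}-2^t-2^{k-t}.
\]
The function $\phi$ is concave, so on $[2,k-1]$ it is at least the smaller of its values at the ends. These are $\phi(2)=2^{k-2}-4\ge0$ and $\phi(k-1)=(k-3)2^{k-2}-2\ge0$, because $k\ge4$. So $h(v)\ge2^{k+1}$, a contradiction.
\end{proof}

\begin{remark}
The pentagon has $h(v)=\delta_5$ at every vertex, yet by \eqref{eq:deletion} and Lemma~\ref{lem:four} it has $g(C_5)=g(P_4)+8\ge21>20=f(5)$, where $P_4$ is the path on four vertices. So $h(v)=\delta_n$ does not by itself mean that $G$ is extremal; this is why uniqueness needs a further argument in Section~\ref{sec:unique}.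
\end{remark}

\subsection{Case II: degrees $k$ and $k+1$}

\begin{proposition}\label{prop:caseII}
Let $k\ge2$ and let $G$ be a graph on $2k+1$ vertices with all degrees $k$ or $k+1$, where $k+1$ occurs. Then $G$ is not deficient.
\end{proposition}

In $K_{k+1,k}$, the vertices of degree $k+1$ form the smaller side, and all of them have the larger side as their neighborhood. Assuming that $G$ is deficient, we first show that its vertices of degree $k+1$ also have a common neighborhood, and then that this neighborhood is independent. This forces $G=K_{k+1,k}$.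

\begin{proof}
Suppose that $G$ is deficient, and put
\[
H=\{x:d(x)=k+1,\ \overline d(x)=k-1\}\ne\emptyset,\qquad M=\{x:d(x)=k,\ \overline d(x)=k\}.
\]
Every vertex $v$ has a non-neighbor, because $\overline d(v)\ge k-1\ge1$.

\paragraph{Step 1: for every $v$, all neighbors of $v$ in $H$ have the same neighborhood.}
Suppose that $v$ has neighbors in $H$ with different neighborhoods. By Lemma~\ref{lem:downsets}(a) with $m=k$, $|\mathcal A_v|\ge3\cdot2^{k-1}$. A non-neighbor of $v$ in $M$ would give $|\mathcal B_v|\ge2^{k-1}$ and $h(v)\ge2^{k+1}$. So
\[
\overline N(v)\subseteq H .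
\]
Since $\overline N(v)\ne\emptyset$, \eqref{eq:basic} gives $|\mathcal B_v|\ge2^{k-2}$, and hence $|\mathcal A_v|<2^{k+1}-2^{k-2}$. Apply Lemma~\ref{lem:downsets}(c) with $m=k$ to the distinct sets among $N(p)-v$, $p\in N(v)\cap H$, whose subsets all belong to $\mathcal A_v$. It shows that the neighbors of $v$ in $H$ have exactly two distinct neighborhoods $N_1,N_2$, and $|N_1\cap N_2|=k$ (including $v$). Write
\[
N_1=C+a,\qquad N_2=C+b,\qquad |C|=k,\quad v\in C,\quad a\ne b,\quad a,b\notin C,
\]
and $P_i=\{p\in H:N(p)=N_i\}\ne\emptyset$ for $i=1,2$. Every $c\in C$ is adjacent to all of $P_1\cup P_2$, so it too has neighbors in $H$ with different neighborhoods, and what we proved for $v$ holds for $c$. That is, $\overline N(c)\subseteq H$, so $c$ is adjacent to all of $M\setminus\{c\}$; and the neighbors of $c$ in $H$ have only two neighborhoods, which must be $N_1$ and $N_2$. Therefore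
\begin{equation}\label{eq:Nc}
N(c)=P_1\cup P_2\cup(M\setminus\{c\})\qquad\text{for every }c\in C.
\end{equation}
Let $Z=V\setminus(C+a+b)$, so $|Z|=k-1$. Since $p\notin N(p)$, we have $P_1\subseteq Z+b$ and $P_2\subseteq Z+a$. There are two possibilities.

\smallskip
\emph{(i) $b\in P_1$ or $a\in P_2$.} By symmetry let $b\in P_1$, so $N(b)=C+a$. Every $p'\in P_2$ has $b\in N_2=N(p')$, so $p'\in N(b)=C+a$, and with $P_2\subseteq Z+a$ this gives $p'=a$. So $P_2=\{a\}$ and $N(a)=C+b$. Every $p\in P_1$ has $a\in N_1=N(p)$, so $p\in N(a)=C+b$, and with $P_1\subseteq Z+b$ this gives $p=b$. So $P_1=\{b\}$, and \eqref{eq:Nc} reads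
\[
N(c)=\{a,b\}\cup(M\setminus\{c\})\qquad(c\in C),
\]
where $a,b\in H$. Counting, $k=2+|M|-1$ if $c\in M$, and $k+1=2+|M|$ if $c\in H$; in both cases $|M|=k-1$.

If some $c\in C$ is in $M$, then every $c'\in C-c$ is adjacent to $c$, so $C-c\subseteq N(c)\setminus\{a,b\}\subseteq M$. Then $C\subseteq M$, contradicting $|C|=k>|M|$. So $C\subseteq H$. As $a,b\in H$ too, $M\subseteq Z$, and $M=Z$ because both have $k-1$ elements. Thus $N(c)=Z+a+b$ for all $c\in C$. (So $G$ is $K_{k,k+1}$ with sides $C$ and $Z+a+b$, plus the edge $ab$.)

Now look at the vertex $a$, with $N(a)=C+b$. For $c\in C$ we have $N(c)-a=Z+b$, and $N(b)-a=C$. These are two disjoint sets of size $k$, so $|\mathcal A_a|=2^k+2^k-1$. Since $a$ has a non-neighbor, $|\mathcal B_a|\ge1$, and $h(a)\ge2^{k+1}$, a contradiction.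

\smallskip
\emph{(ii) $b\notin P_1$ and $a\notin P_2$.} Then $P_1,P_2\subseteq Z$. If $a\in M$, then $a$ is adjacent to all of $C$ by \eqref{eq:Nc}, so $N(a)=C$ because $d(a)=k$. But $a\in N_1$ is also adjacent to the vertices of $P_1\subseteq Z$, a contradiction. So $a\in H$. Since $a\notin P_1\cup P_2$, \eqref{eq:Nc} shows that $a$ has no neighbor in $C$. Thus $N(a)\subseteq Z+b$, a set of size $k$, contradicting $d(a)=k+1$.

This proves Step 1.

\paragraph{Step 2: the vertices of $H$ have a common neighborhood, and it is independent.}
Two vertices of $H$ have neighborhoods of size $k+1$ in a set of $2k+1$ vertices, so they have a common neighbor. By Step 1, applied to it, their neighborhoods are equal. So all vertices of $H$ have the same neighborhood $A$, $|A|=k+1$. No $x\in H$ is in $A=N(x)$, so $A\subseteq M$. Every vertex of $A$ is adjacent to all of $H$.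

Let $v\in A$ and $Q=\overline N(v)$. As $v\in M$, $|Q|=k$, and $Q\subseteq M$ since $H\subseteq N(v)$. We claim that
\begin{equation}\label{eq:Bbound}
|\mathcal B_v|\ge3\cdot2^{k-2}.
\end{equation}
By Lemma~\ref{lem:downsets}(a) with $m=k-1$, this holds if the $k$-sets $\overline N(q)$, $q\in Q$, are not all equal. If they all equal one $k$-set $R$, apply Lemma~\ref{lem:same} in $\overline G$: $Q\cap R=\emptyset$, and $\overline N(r)\supseteq Q$ for all $r\in R$, so $\overline N(r)=Q$ because $\overline d(r)\le k$. The one vertex outside $Q\cup R$ is then a $\overline G$-neighbor of nobody, so it has degree $2k$ in $G$. Since $2k>k+1$, this is a contradiction.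

Now suppose that $v,w\in A$ are adjacent. Taking a neighbor of $v$ in $H$, we see that $\mathcal A_v$ contains $2^{A-v}$, which has $2^k$ members. The set $N(w)-v$ has $k-1$ elements, since $w\in M$, and contains a vertex of $H$, which is not in $A$. So $2^{k-2}$ subsets of $N(w)-v$ contain this vertex; they are in $\mathcal A_v$ but not in $2^{A-v}$. Hence $|\mathcal A_v|\ge2^k+2^{k-2}$, and with \eqref{eq:Bbound}, $h(v)\ge2^k+4\cdot2^{k-2}=2^{k+1}$, a contradiction.

So $A$ is independent. Each of its $k+1$ vertices has $k$ neighbors in the $k$-set $V\setminus A$, hence is adjacent to all of it. The vertices of $V\setminus A$ therefore have $k+1$ neighbors in $A$, and no others because no degree exceeds $k+1$. So $G=K_{k+1,k}$ is balanced, and balanced graphs are not deficient. This contradiction proves the proposition.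
\end{proof}

Propositions~\ref{prop:even}, \ref{prop:regular} and \ref{prop:caseII} show that there are no deficient graphs. So Proposition~\ref{prop:local} holds, and with it Theorem~\ref{thm:max}.

\section{Uniqueness}\label{sec:unique}

If $G$ attains the minimum of $g$, then Proposition~\ref{prop:local} yields a vertex $v$ for which $G-v$ attains it as well. By induction $G-v$ is then known, and it remains to examine the ways of attaching $v$.

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
For $n\le3$ we have seen that $g(G)=f(n)$ for every graph, and for all $n$ balanced graphs satisfy $g(G)=f(n)$. For $n=4$, unbalanced graphs satisfy $g(G)>f(4)$ by Lemma~\ref{lem:four}.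

Let $n\ge5$, and use induction on $n$. Suppose that $g(G)=f(n)$ and that $G$ is not balanced. Choose $v$ with $h(v)\ge\delta_n$ by Proposition~\ref{prop:local}. Since $g(G-v)\ge f(n-1)$ by Theorem~\ref{thm:max}, \eqref{eq:deletion} forces
\[
g(G-v)=f(n-1),\qquad h(v)=\delta_n .
\]
By induction $G-v$ is balanced, and after complementing we may assume $G-v=K_{a,b}$ with sides $X,Y$, $|X|=a$, $|Y|=b$. Here
\begin{align*}
n=2k:&\quad \{a,b\}=\{k-1,k\},\quad \delta_n=2^k,\quad k\ge3;\\
n=2k+1:&\quad a=b=k,\quad \delta_n=2^{k+1},\quad k\ge2.
\end{align*}
In particular $a,b\ge2$. Let $v$ have $x_1$ neighbors and $x_2=a-x_1$ non-neighbors in $X$, and $y_1$ neighbors and $y_2=b-y_1$ non-neighbors in $Y$.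

We compute the four parts of $h(v)$. A neighbor $p\in X$ of $v$ has $N(p)-v=Y$, and a neighbor $p\in Y$ has $N(p)-v=X$. So $\mathcal A_v$ is the union of $2^Y$, if $x_1>0$, and $2^X$, if $y_1>0$. A non-neighbor $q\in X$ of $v$ has $\overline N(q)-v=X-q$, and similarly in $Y$. So $\mathcal B_v$ consists of the $2^a-2^{a-x_2}$ subsets of $X$ missing some non-neighbor of $v$ in $X$, and the $2^b-2^{b-y_2}$ analogous subsets of $Y$; these two families have exactly $\emptyset$ in common if $x_2,y_2>0$, and nothing otherwise. Finally, for sets $S\not\ni v$, being contained in some $N(u)$ with $u\ne v$ means being a subset of $X$ or of $Y$, and being contained in some $\overline N(u)$ with $u\ne v$ means being a \emph{proper} subset of $X$ or of $Y$. So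
\[
\nu_v=(2^{x_1}-1)(2^{y_1}-1),\qquad
\overline\nu_v=(2^{x_2}-1)(2^{y_2}-1)+[x_2=a]+[y_2=b],
\]
where $[\,\cdot\,]$ is $1$ if the statement is true and $0$ otherwise.

\emph{1. $x_1,y_1>0$.} Then $|\mathcal A_v|=2^a+2^b-1$. If $n=2k$, this is $2^k+2^{k-1}-1>2^k$. If $n=2k+1$, it is $2^{k+1}-1$. Since $a\ge2$, either $x_1\ge2$, and $\nu_v\ge3$; or $x_2\ge1$, and $|\mathcal B_v|\ge2^{a-1}\ge2$. So $h(v)>2^{k+1}$.

\emph{2. $x_1>0=y_1$} (the case $x_1=0<y_1$ is the same with $X,Y$ exchanged). If $x_2=0$, then $G=K_{a,b+1}$, and by \eqref{eq:deletion} and \eqref{eq:gKab}, $h(v)=g(K_{a,b+1})-g(K_{a,b})=2^{b+1}$. For $n=2k$ this equals $\delta_n=2^k$ only if $b=k-1$, $a=k$, and then $G=K_{k,k}$. For $n=2k+1$ we have $G=K_{k,k+1}$. In both cases $G$ would be balanced, contrary to assumption.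

If $x_2>0$, then $|\mathcal A_v|=2^b$. Since $y_2=b$ and $0<x_2<a$,
\[
|\mathcal B_v|\ge2^{a-1}+(2^b-1)-1,\qquad \overline\nu_v=(2^{x_2}-1)(2^b-1)+1\ge2^b .
\]
So $h(v)\ge3\cdot2^b+2^{a-1}-2$. For $n=2k$ this lower bound equals $2^{k+1}-2$ if $(a,b)=(k,k-1)$, and it is larger if $(a,b)=(k-1,k)$; in both cases it exceeds $2^k$, as $k\ge3$. For $n=2k+1$ it equals $3\cdot2^k+2^{k-1}-2>2^{k+1}$.

\emph{3. $x_1=y_1=0$.} Then $\mathcal A_v=\emptyset$, $\nu_v=0$, and
\[
h(v)=(2^a+2^b-3)+(2^a-1)(2^b-1)+2=2^{a+b}=2^{n-1}>\delta_n .
\]

In every case we have a contradiction to $h(v)=\delta_n$ or to the assumption that $G$ is not balanced.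
\end{proof}

\begin{thebibliography}{9}
\bibitem{KS} Lauren Keough, David Shane, \emph{Toward a Nordhaus-Gaddum Inequality for the Number of Dominating Sets}, arXiv:1808.05576 (2018).
\end{thebibliography}

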